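# A Banach space whose unit ball is not expand-contract plastic

## 1. Totally bounded spaces: no room to shrink

**Definition.** A map $F\colon M\to M$ of a metric space $(M,d)$ into itself is *non-expansive* if $d(F(x),F(y))\le d(x,y)$ for all $x,y\in M$. The space $M$ is *expand-contract plastic* (an *EC-space*; we say just *plastic*) if every non-expansive bijection of $M$ onto itself is an isometry.

The line $\mathbb R$ is not plastic: $x\mapsto x/2$ is a non-expansive bijection and not an isometry. A finite metric space is plastic: a bijection of $M$ permutes the finitely many pairs of points, so the sum of all distances does not change, and if no distance grows then none can shrink. The same holds for totally bounded spaces, that is, spaces which for each $\varepsilon>0$ are a finite union of sets of diameter at most $\varepsilon$. The following is the result of Naimpally, Piotrowski and Wingler.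

**Proposition A.** Let $(X,d)$ be a totally bounded metric space and $f\colon X\to X$ a function with $d(f(p),f(q))>d(p,q)$ for some $p,q\in X$. Then there are $r,s\in X$ with $d(f(r),f(s))<d(r,s)$. Consequently every totally bounded metric space is plastic.

**Proof.** Suppose there are no such $r,s$, so that $d(f(r),f(s))\ge d(r,s)$ for all $r,s$. We show that then $d(f(p),f(q))\le d(p,q)$ for all $p,q$.

Fix $p,q$ and $\varepsilon>0$, and cover $X$ by finitely many sets $C_1,\dots,C_k$ of diameter at most $\varepsilon$. For each $n\ge 0$ choose $i_n$ and $j_n$ with $f^n(p)\in C_{i_n}$ and $f^n(q)\in C_{j_n}$. There are only $k^2$ possible pairs $(i_n,j_n)$, so two indices $n<m$ give the same pair. Put $l=m-n\ge1$. Since $f$ never shrinks a distance,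
$$d(p,f^l(p))\le d(f^n(p),f^m(p))\le\varepsilon,\qquad d(q,f^l(q))\le d(f^n(q),f^m(q))\le\varepsilon .$$
Hence $d(f(p),f(q))\le d(f^l(p),f^l(q))\le d(p,q)+2\varepsilon$. Let $\varepsilon\to0$.

For the consequence, let $F$ be a non-expansive bijection of a totally bounded space and $f=F^{-1}$. For all $r,s$ we have $d(r,s)=d(F(f(r)),F(f(s)))\le d(f(r),f(s))$, so $f$ shrinks no pair. By the first part it expands no pair. So $f$ is an isometry, and so is $F$. $\square$

For a Banach space $X$ let $B_X=\{x\in X:\|x\|\le1\}$, with the metric $d(x,y)=\|x-y\|$. If $\dim X<\infty$, then $B_X$ is compact, hence plastic. What changes when $\dim X=\infty$? The ball is no longer totally bounded, and the recurrence used above can fail: in the ball of $c_0(\mathbb Z)$ the shift $e_n\mapsto e_{n+1}$ sends $e_0$ through points that stay at mutual distance $1$. Boundedness alone does not replace recurrence, as the next example shows.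

**Example.** On $\mathbb Z$ put $d(m,n)=1$ if $m\neq n$ and both are $\ge0$, and $d(m,n)=2$ for all other pairs $m\ne n$. The triangle inequality holds since all nonzero distances are $1$ or $2$. The shift $n\mapsto n+1$ is a bijection. It keeps distance $1$ equal to $1$, so it is non-expansive, and it sends the pair $-1,0$ at distance $2$ to the pair $0,1$ at distance $1$. So this bounded space is not plastic.

A unit ball has much more structure than this example. Olesia Zavarzina, "On expand-contract plasticity in quasi-metric spaces", arXiv:2207.11513 (2022), is the source of the problem: determine whether the unit ball $B_X$ of every Banach space $X$ is plastic. The answer proved below is no. From here on all spaces are real, $\mathfrak c=2^{\aleph_0}$, and "non-expansive" is also used for maps between two different metric spaces, where it means 1-Lipschitz.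

## 2. A shift reduces the problem to two different balls

A linear map cannot give a counterexample. If $T$ is linear and injective and maps $B_X$ onto $B_Y$, then $\|x\|\le1$ exactly when $\|Tx\|\le1$, and by scaling $\|Tx\|=\|x\|$ for all $x$. So the map must be nonlinear. The example on $\mathbb Z$ suggests how to organize it: shift, and let something happen at one place only.

We use some standard notation. $X\oplus_\infty Y$ is $X\times Y$ with norm $\max(\|x\|,\|y\|)$, so its ball is $B_X\times B_Y$. The space $c_0(\mathbb N;X)$ consists of the sequences in $X$ with norms tending to $0$, with the sup norm. A subspace $V$ of $W$ is an *$M$-summand* if $W=V\oplus_\infty U$ for some closed subspace $U$; for example, the first axis is an $M$-summand of $\mathbb R\oplus_\infty\mathbb R$. Then $v+u\mapsto v$ is a projection onto $V$ of norm at most $1$, so $V$ is *1-complemented*.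

**Theorem 1.** There are a set $\Gamma$ with $|\Gamma|=\mathfrak c$, a Banach space $Y$ with $|Y|=\mathfrak c$, and a non-expansive bijection $F\colon B_{\ell_1(\Gamma)}\to B_Y$ that is not an isometry. Moreover:

- (i) for every $\varepsilon>0$ there are $x,x'\in B_{\ell_1(\Gamma)}$ with $\|x-x'\|=2$ and $\|F(x)-F(x')\|<\varepsilon$, and there is $x$ with $\|x\|=1$ and $0<\|F(x)\|<\varepsilon$;
- (ii) $F^{-1}$ is discontinuous at every point of $B_Y$.

**Theorem 2.** There is a Banach space $Z$ with $|Z|=\mathfrak c$ and a non-expansive bijection $\Phi\colon B_Z\to B_Z$ that is not an isometry. It can be chosen with the analogues of (i) and (ii): $\Phi$ maps some pairs of points at distance $2$ to pairs at arbitrarily small distance, and $\Phi^{-1}$ is nowhere continuous.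

**Theorem 3.** (a) If $F\colon B_X\to B_Y$ is a non-isometric non-expansive bijection between balls of Banach spaces, then $c_0(\mathbb N;X)\oplus_\infty c_0(\mathbb N;Y)$ has a non-plastic unit ball. Hence, for a class of Banach spaces closed under $X,Y\mapsto c_0(\mathbb N;X)\oplus_\infty c_0(\mathbb N;Y)$, plasticity of all unit balls is equivalent to: every non-expansive bijection between unit balls of two members of the class is an isometry. (b) Every Banach space $V$ is an $M$-summand (in particular a 1-complemented subspace) of a Banach space with non-plastic unit ball.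

Theorem 2 answers the question. The construction is in ZFC. It does not decide the particular spaces $c_0$, $C[0,1]$, $L_1[0,1]$, nor whether a separable counterexample exists, nor what happens for non-isometric non-expansive bijections with continuous inverse.

**Proof of Theorem 3(a).** The purpose is to turn a map between two balls into a self-map of one ball. Index the coordinates by $\mathbb Z$ and write the space as
$$Z=\{(z_n)_{n\in\mathbb Z}:\ z_n\in X\ (n\le-1),\ z_n\in Y\ (n\ge0),\ \|z_n\|\to0\text{ as }|n|\to\infty\}$$
with the sup norm. For $z\in B_Z$ put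
$$\Phi(z)_n=z_{n-1}\quad(n\neq0),\qquad \Phi(z)_0=F(z_{-1}). \tag{1}$$
The entries land in the correct spaces: for $n\le-1$ we have $n-1\le -2$ and $z_{n-1}\in X$; for $n\ge1$ we have $z_{n-1}\in Y$; and $F(z_{-1})\in B_Y$. Apart from the shift only one coordinate is altered, so the norms still tend to $0$ and $\Phi(z)\in B_Z$. The inverse sends $w$ to the $z$ with $z_n=w_{n+1}$ for $n\ne-1$ and $z_{-1}=F^{-1}(w_0)$, so $\Phi$ is bijective. It is non-expansive because each coordinate of $\Phi(z)-\Phi(z')$ has norm at most that of a coordinate of $z-z'$. Choose $x,x'\in B_X$ with $\|F(x)-F(x')\|<\|x-x'\|$, and put them at coordinate $-1$ with zeros elsewhere. The resulting $z,z'$ satisfy $\|z-z'\|=\|x-x'\|$ and $\|\Phi(z)-\Phi(z')\|=\|F(x)-F(x')\|$. So $\Phi$ is not an isometry.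

For the equivalence, suppose all balls in the class are plastic. A non-isometric non-expansive bijection $F$ between balls of two members would make the ball of $Z$, again a member, non-plastic; so there is no such $F$. The converse is the case $X=Y$. $\square$

**Proof of Theorem 2 from Theorem 1.** Apply (1) with $X=\ell_1(\Gamma)$ and the $F$ of Theorem 1. A vector of $\ell_1(\Gamma)$ is determined by a sequence of pairs (index, value), so $|\ell_1(\Gamma)|\le\mathfrak c^{\aleph_0}=\mathfrak c$. Then $|Z|\le\mathfrak c^{\aleph_0}=\mathfrak c$, and $|Z|\ge\mathfrak c$ since $Z\neq\{0\}$. Putting the vectors of (i) at coordinate $-1$, with zeros elsewhere, gives pairs at distance $2$ whose images are at distance less than $\varepsilon$, and a vector $z$ with $\|z\|=1$ and $0<\|\Phi(z)\|<\varepsilon$. For (ii), suppose $\Phi^{-1}$ were continuous at some $w\in B_Z$. Vary only the coordinate $0$ of $w$ within $B_Y$. The coordinate $-1$ of $\Phi^{-1}$ is $F^{-1}(w_0)$, so $F^{-1}$ would be continuous at $w_0$, a contradiction. Finally, $Z$ is not separable: the vectors $e_\gamma$,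 placed at coordinate $-1$, form an uncountable set with mutual distances $2$. $\square$

**Proof of Theorem 3(b) from Theorem 2.** On $B_{V\oplus_\infty Z}=B_V\times B_Z$ take $(v,z)\mapsto(v,\Phi(z))$. It is a bijection, it is non-expansive because the norm is a maximum, and it is not isometric on $\{0\}\times B_Z$. $\square$

It remains to prove Theorem 1. For $X=Y$ of finite dimension, Proposition A says that no such $F$ exists, so (1) gains nothing there. We need two balls that really differ.

## 3. What $\ell_1(\Gamma)$ gives at once, and three obstacles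

Recall that $\ell_1(\Gamma)$ is the space of families $x=(x_\gamma)_{\gamma\in\Gamma}$ with $\|x\|=\sum_\gamma|x_\gamma|<\infty$. The unit vectors satisfy $\|e_\gamma-e_\delta\|=2$ for $\gamma\ne\delta$, and $2$ is the largest distance that can occur in any unit ball. So every assignment of the $e_\gamma$ to points of a ball $B_Y$ is non-expansive on $\{e_\gamma\}$.

This gives a first attempt. Take $\Gamma=B_Y$ and $q(x)=\sum_{y}x_y\,y$. Then $q\colon B_{\ell_1(B_Y)}\to B_Y$ is non-expansive, and it is onto because $q(e_y)=y$. Injectivity fails: $q(\tfrac12e_y+\tfrac12e_{-y})=0=q(0)$ whenever $y\ne0$.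

One can try to restore injectivity by enlarging the target: adjoin to $q$ extra scalar 1-Lipschitz coordinates that separate points. But then the ball of the target has new points, and each must be hit. Give each new point its own new basis vector on the $\ell_1$ side; then separate again, and so on. So we build growing sets $\Gamma_\alpha$, growing spaces $Y_\alpha$, and maps $F_\alpha\colon B_{\ell_1(\Gamma_\alpha)}\to B_{Y_\alpha}$, each extending the earlier ones. There are three obstacles.

The first is length. After $\omega$ steps one must complete $\bigcup_nY_n$, and the construction so far says nothing about hitting the points that the completion adds. We therefore run the construction through all countable ordinals. Recall that every countable set of countable ordinals has a countable upper bound. So a sequence in $\bigcup_{\alpha<\omega_1}Y_\alpha$ lies in one $Y_\alpha$, and this union needs no completion.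

The second is that injectivity may be lost at limit stages. Here is a model. Let $v=\sum_{k\ge1}2^{-k}e_k\in\ell_1$, a vector of norm $1$, and let $Q\colon\ell_1\to\ell_1/\mathbb Rv$ be the quotient map. Each restriction $F_n$ of $Q$ to the ball of $\mathrm{span}(e_1,\dots,e_n)$ is injective, since no nonzero multiple of $v$ is finitely supported; it is non-expansive, and $F_{n+1}$ extends $F_n$. But the continuous extension to $B_{\ell_1}$ sends both $v$ and $0$ to $0$.

To survive limits, a functional that separates two points at stage $\beta$ should continue to separate them. Write $P_\beta$ for the coordinate projection onto $\ell_1(\Gamma_\beta)$. We would like each $y^*\in B_{Y_\beta^*}$ to have an extension $\tilde y^*$ to the next space with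
$$\tilde y^*(F_{\beta+1}x)=y^*(F_\beta P_\beta x). \tag{2}$$
For all $x$ this is impossible. A new basis vector $e_s$ is supposed to be sent to a missed point $s\in B_{Y_\beta}$, but $P_\beta e_s=0$ and $F_\beta(0)=0$. So (2) would say $y^*(s)=0$ for all $y^*$, hence $s=0$; but $0=F_\beta(0)$ is not a missed point.

The third obstacle appears when we ask for (2) only for $x=u+b$ with $u=P_\beta x$ and small tail $b$. The prescription must be 1-Lipschitz together with $e_s\mapsto s$. The supports of $u$ and of $b-e_s$ are disjoint, so
$$\|x-e_s\|=\|u\|+\|b-e_s\|\ge\|u\|+1-\|b\|,$$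
and we need this to be at least $|y^*(F_\beta u)-y^*(s)|$. If we know only that $\|F_\beta u\|\le\|u\|$ and $\|s\|\le1$, the bound we have for this difference is $\|u\|+1$, and the estimate leaves no room for $b\neq0$.

The way out is to give $F$ a smaller norm budget, $\|F(x)\|\le N(x)$ with $N(x)\le\|x\|$. Then a tail with $\|b\|\le\|u\|-N(u)$ is affordable. We cannot have $N(x)<\|x\|$ for all $x\ne0$, because $e_s$ must be allowed to go to points $s$ of norm $1$, so $N(e_s)=1$. We choose $N$ so that $N(x)=\|x\|$ holds only at nonnegative multiples of unit vectors. Those have at most one coordinate, so at a limit stage they already belong to an earlier stage, and they have no tail to worry about.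

## 4. The norm budget $N$ and the slack $\psi$

For $x\in\ell_1(\Gamma)$ put
$$m(x)=\sup_\gamma\max(x_\gamma,0),\qquad N(x)=\tfrac12(\|x\|+m(x)),\qquad \psi(x)=\|x\|-N(x)=\tfrac12(\|x\|-m(x)),$$
with $m(0)=0$ also when $\Gamma=\emptyset$. For instance, $x=\tfrac12e_\gamma+\tfrac12e_\delta$ with $\gamma\neq\delta$ has $\|x\|=1$, $m(x)=\frac12$, $N(x)=\frac34$, $\psi(x)=\frac14$, while $N(-e_\gamma)=\psi(-e_\gamma)=\frac12$.

**Lemma B.**

- (a) $m,N,\psi$ are 1-Lipschitz, $\frac12\|x\|\le N(x)\le\|x\|$, and $\psi\ge0$.
- (b) $\psi(x)=0$ if and only if $x=0$ or $x=te_\gamma$ for some $\gamma$ and $t\ge0$.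
- (c) $N(e_\gamma)=1$; and if $u,b$ have disjoint supports, then $N(u+b)\ge N(u)$.

**Proof.** (a) Each function $x\mapsto\max(x_\gamma,0)$ is 1-Lipschitz, so the supremum $m$ is too. Half the sum, or half the difference, of two 1-Lipschitz functions is 1-Lipschitz. The inequalities follow from $0\le m(x)\le\|x\|$.

(b) If $x=te_\gamma$ with $t\ge0$, then $m(x)=t=\|x\|$. Conversely let $x\ne0$ and $m(x)=\|x\|>0$. Only finitely many coordinates exceed $\frac12\|x\|$, so the supremum is attained at some $\gamma$, and $x_\gamma=\|x\|=\sum_\delta|x_\delta|$. So all other coordinates are $0$.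

(c) $\|e_\gamma\|=m(e_\gamma)=1$. For disjoint supports, $\|u+b\|=\|u\|+\|b\|\ge\|u\|$ and $m(u+b)=\max(m(u),m(b))\ge m(u)$. $\square$

We also need McShane's extension: if $f$ is a real 1-Lipschitz function on a nonempty subset $A_0$ of a metric space $M$, then $\bar f(x)=\inf_{a\in A_0}(f(a)+d(x,a))$ is 1-Lipschitz on $M$ and equals $f$ on $A_0$. Indeed, fix $a_0\in A_0$. For every $a\in A_0$ we have $f(a)+d(x,a)\ge f(a_0)-d(a_0,a)+d(x,a)\ge f(a_0)-d(x,a_0)$, so the infimum is finite. For $x=a_0$ this gives $\bar f(a_0)\ge f(a_0)$, and the choice $a=a_0$ gives $\bar f(a_0)\le f(a_0)$. A finite infimum of 1-Lipschitz functions is 1-Lipschitz.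

## 5. The requirements along the ordinals

By transfinite recursion on $\alpha\le\omega_1$ we construct sets $\Gamma_\alpha$, Banach spaces $Y_\alpha$, maps $F_\alpha$, and, for $\beta\le\alpha$, maps $E_{\beta\alpha}\colon B_{Y_\beta^*}\to B_{Y_\alpha^*}$. Put $X_\alpha=\ell_1(\Gamma_\alpha)$. For $\beta\le\alpha$ we regard $X_\beta\subset X_\alpha$ as the vectors supported on $\Gamma_\beta$, and $P_\beta$ is the coordinate projection onto $X_\beta$, so $\|P_\beta\|\le1$. The functions $N$ and $\psi$ do not depend on the stage. The maps $E_{\beta\alpha}$ need not be linear.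

- (R1) For $\beta\le\alpha$: $\Gamma_\beta\subset\Gamma_\alpha$, and $Y_\beta$ is (isometrically) a closed subspace of $Y_\alpha$.
- (R2) $F_\alpha\colon B_{X_\alpha}\to B_{Y_\alpha}$ is injective and non-expansive, extends $F_\beta$ for $\beta\le\alpha$, and satisfies $\|F_\alpha(x)\|\le N(x)$. In particular $F_\alpha(0)=0$.
- (R3) $E_{\beta\alpha}(y^*)$ extends $y^*$; $E_{\alpha\alpha}=\mathrm{id}$; and $E_{\gamma\alpha}E_{\beta\gamma}=E_{\beta\alpha}$ for $\beta\le\gamma\le\alpha$.
- (R4) If $x\in B_{X_{\beta+1}}$ and $\|x-P_\beta x\|\le\psi(P_\beta x)$, then $E_{\beta,\beta+1}(y^*)(F_{\beta+1}x)=y^*(F_\beta P_\beta x)$ for all $y^*\in B_{Y_\beta^*}$.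
- (R5) $B_{Y_\beta}\subset F_{\beta+1}(B_{X_{\beta+1}})$.
- (R6) For limit $\lambda$: $\Gamma_\lambda=\bigcup_{\beta<\lambda}\Gamma_\beta$, and $\bigcup_{\beta<\lambda}Y_\beta$ is dense in $Y_\lambda$.
- (R7) $|\Gamma_\alpha|\le\mathfrak c$ and $|Y_\alpha|\le\mathfrak c$.

(R4) is the version of (2) for affordable tails, and (R5) makes the final map onto. Start with $\Gamma_0=\emptyset$, $X_0=\{0\}$, $Y_0=\mathbb R$, $F_0(0)=0$, $E_{00}=\mathrm{id}$.

## 6. Successor stages: one new basis vector for each missed point

Let $\alpha<\omega_1$ and suppose stage $\alpha$ has been constructed. Let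
$$S=S_\alpha=B_{Y_\alpha}\setminus F_\alpha(B_{X_\alpha}),\qquad \Gamma_{\alpha+1}=\Gamma_\alpha\sqcup\{(\alpha,s):s\in S\},$$
and write $e_s$ for $e_{(\alpha,s)}$. So $X_{\alpha+1}=X_\alpha\oplus_1\ell_1(S)$. Put
$$M=B_{X_{\alpha+1}},\quad E=\{e_s:s\in S\},\quad D=B_{X_\alpha}\cup E,\quad A=\{x\in M:\|x-P_\alpha x\|\le\psi(P_\alpha x)\}.$$
On $D$ the map $F_{\alpha+1}$ is prescribed; on $A$ the functionals are prescribed. The set $D$ is closed, because $B_{X_\alpha}$ is closed and $E$ is 2-separated, hence closed. Clearly $B_{X_\alpha}\subset A$, since there the tail is $0$. And $A\cap E=\emptyset$, since $P_\alpha e_s=0$, $\|e_s\|=1$ and $\psi(0)=0$.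

**Step 1: the coordinates that remember $Y_\alpha$.** This step produces, for each $y^*\in B_{Y_\alpha^*}$, a 1-Lipschitz function on $M$ bounded by $N$, with the values forced by (R4) and by $e_s\mapsto s$. Define $f$ on $A\cup E$ by
$$f(x)=y^*(F_\alpha P_\alpha x)\quad(x\in A),\qquad f(e_s)=y^*(s)\quad(s\in S).$$
This is well defined because $A\cap E=\emptyset$. It is 1-Lipschitz, by three cases.

For $x,x'\in A$: $|f(x)-f(x')|\le\|F_\alpha P_\alpha x-F_\alpha P_\alpha x'\|\le\|P_\alpha x-P_\alpha x'\|\le\|x-x'\|$.

For $s\ne s'$: $|f(e_s)-f(e_{s'})|\le\|s-s'\|\le2=\|e_s-e_{s'}\|$.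

For $x=u+b\in A$ with $u=P_\alpha x$, so that $\|b\|\le\psi(u)$:
$$\|x-e_s\|=\|u\|+\|b-e_s\|\ge\|u\|+1-\|b\|\ge\|u\|-\psi(u)+1=N(u)+1\ge\|F_\alpha u\|+\|s\|\ge|f(x)-f(e_s)|. \tag{3}$$
This is where the budget pays for the tail.

Also $|f|\le N$ on $A\cup E$: for $x=u+b\in A$ we have $|f(x)|\le\|F_\alpha u\|\le N(u)\le N(x)$ by Lemma B(c), and $|f(e_s)|\le1=N(e_s)$.

Let $\bar f$ be the McShane extension of $f$ from $A\cup E$ (which contains $0$) to $M$, and put
$$f_{y^*}=\max(-N,\min(N,\bar f)).$$
Maxima and minima of 1-Lipschitz functions are 1-Lipschitz, so $f_{y^*}$ is 1-Lipschitz on $M$. It satisfies $|f_{y^*}|\le N$, and it equals $f$ on $A\cup E$, because there $|f|\le N$.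

**Step 2: the coordinates that separate points.** This step makes $F_{\alpha+1}$ injective off $D$ without changing it on $D$. For $p\in M\setminus D$ put
$$h_p(x)=\tfrac12\max\big(0,\operatorname{dist}(p,D)-\|x-p\|\big),\qquad x\in M.$$
It is $\frac12$-Lipschitz, and it vanishes on $D$ because $\|x-p\|\ge\operatorname{dist}(p,D)$ for $x\in D$. From $\operatorname{dist}(p,D)\le\|x-p\|+\operatorname{dist}(x,D)$ and $0\in D$,
$$0\le h_p(x)\le\tfrac12\operatorname{dist}(x,D)\le\tfrac12\|x\|\le N(x).$$

**Step 3: the new space and the new map.** Let $V=\ell_\infty(B_{Y_\alpha^*})\oplus_\infty\ell_\infty(M\setminus D)\oplus_\infty\mathbb R$, where $\ell_\infty(I)$ is the space of bounded functions on $I$ with the sup norm. Define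
$$F_{\alpha+1}(x)=\big((f_{y^*}(x))_{y^*},(h_p(x))_p,0\big)\ (x\in M),\qquad J(y)=\big((y^*(y))_{y^*},0,0\big)\ (y\in Y_\alpha).$$
The last coordinate, always $0$ on the image of $F_{\alpha+1}$, guarantees many missed points at the next stage; it is used only for Theorem 1(ii). By Hahn–Banach $\|y\|=\sup_{y^*\in B_{Y_\alpha^*}}|y^*(y)|$, so $J$ is a linear isometric embedding. Identify $Y_\alpha$ with $J(Y_\alpha)$, which is closed because $Y_\alpha$ is complete. Let $Y_{\alpha+1}$ be the closed linear span of $J(Y_\alpha)\cup F_{\alpha+1}(M)\cup\{(0,0,1)\}$. Let $E_{\alpha,\alpha+1}(y^*)$ be the restriction to $Y_{\alpha+1}$ of the functional $(\varphi,w,r)\mapsto\varphi(y^*)$, which has norm at most $1$. Put $E_{\beta,\alpha+1}=E_{\alpha,\alpha+1}E_{\beta\alpha}$ for $\beta\le\alpha$, and $E_{\alpha+1,\alpha+1}=\mathrm{id}$.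

**Step 4: verification.** We check the requirements for stage $\alpha+1$.

(R1) holds by the identification. For (R2): every coordinate of $F_{\alpha+1}$ is 1-Lipschitz and bounded in absolute value by $N$, so $F_{\alpha+1}$ is non-expansive and $\|F_{\alpha+1}(x)\|\le N(x)\le1$. For $u\in B_{X_\alpha}$ we have $u\in A\cap D$ and $P_\alpha u=u$, so $f_{y^*}(u)=y^*(F_\alpha u)$ and $h_p(u)=0$; that is,
$$F_{\alpha+1}(u)=J(F_\alpha u)\quad(u\in B_{X_\alpha}),\qquad F_{\alpha+1}(e_s)=J(s)\quad(s\in S), \tag{4}$$
the second identity because $f_{y^*}(e_s)=y^*(s)$ and $e_s\in D$. Thus $F_{\alpha+1}$ extends $F_\alpha$, and hence all $F_\beta$ with $\beta\le\alpha$.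

Injectivity. On $D$ use (4): $F_\alpha$ is injective, distinct $e_s$ go to distinct points $s$, and no $s\in S$ lies in $F_\alpha(B_{X_\alpha})$. If $x\notin D$ and $x'\in D$, then $h_x(x)=\frac12\operatorname{dist}(x,D)>0=h_x(x')$, because $D$ is closed. If $x\ne x'$ both lie outside $D$, then $h_x(x')=\frac12\max(0,\operatorname{dist}(x,D)-\|x-x'\|)<\frac12\operatorname{dist}(x,D)=h_x(x)$.

(R3): $E_{\alpha,\alpha+1}(y^*)(J(y))=y^*(y)$, so the functional extends $y^*$, and then $E_{\beta,\alpha+1}(y^*)$ extends $E_{\beta\alpha}(y^*)$, which extends $y^*$. For $\beta\le\gamma\le\alpha$, $E_{\gamma,\alpha+1}E_{\beta\gamma}=E_{\alpha,\alpha+1}E_{\gamma\alpha}E_{\beta\gamma}=E_{\alpha,\alpha+1}E_{\beta\alpha}=E_{\beta,\alpha+1}$; the case $\gamma=\alpha+1$ is trivial.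

(R4), for $\beta=\alpha$: the hypothesis says $x\in A$, and then $E_{\alpha,\alpha+1}(y^*)(F_{\alpha+1}x)=f_{y^*}(x)=f(x)=y^*(F_\alpha P_\alpha x)$.

(R5), for $\beta=\alpha$: a point of $B_{Y_\alpha}$ is in $F_\alpha(B_{X_\alpha})$ or in $S$; by (4) it lies in $F_{\alpha+1}(M)$ in both cases.

(R6) does not concern successors. (R7): $|S|\le|Y_\alpha|\le\mathfrak c$, so $|\Gamma_{\alpha+1}|\le\mathfrak c$ and $|X_{\alpha+1}|\le\mathfrak c^{\aleph_0}=\mathfrak c$. So $Y_{\alpha+1}$ is the closed span of a set of size at most $\mathfrak c$; the rational combinations form a dense set of size at most $\mathfrak c$, and each point is the limit of a sequence from it. Hence $|Y_{\alpha+1}|\le\mathfrak c^{\aleph_0}=\mathfrak c$.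

**Example: the first stage by hand.** For $\alpha=0$ we have $S_0=[-1,1]\setminus\{0\}$, $X_1=\ell_1(S_0)$, $A=\{0\}$ and $D=\{0\}\cup E$. Take $y^*=\mathrm{id}_{\mathbb R}$, so $f(0)=0$ and $f(e_s)=s$. For $x\in M$ we have $\|x-e_s\|=\|x\|-|x_s|+1-x_s=\|x\|+1-2\max(x_s,0)$, so
$$\bar f(x)=\|x\|+\min\Big(0,\ \inf_{s\in S_0}\big(s+1-2\max(x_s,0)\big)\Big).$$
At $x=e_s$ this is $1+(s-1)=s$, as it should be, since the terms with indices other than $s$ are $\ge0$. At $x=\frac12e_s+\frac12e_t$ with $s\ne t$ it is $1+\min(0,s,t)$, and the truncation at $\pm N(x)=\pm\frac34$ gives $f_{y^*}(x)=\max(-\frac34,\min(\frac34,1+\min(0,s,t)))$. So for instance all such $x$ with $s,t>0$ have the same value $\frac34$; they are separated by the $h_p$. The distances from $x$ to $0$, $e_s$, $e_t$ are $1$, and to every other $e_r$ it is $2$, so $\operatorname{dist}(x,D)=1$ and $h_x(x)=\frac12$.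

## 7. Limit stages: injectivity survives

Let $\lambda\le\omega_1$ be a limit ordinal and suppose all stages below $\lambda$ have been constructed.

**Step 1: definitions at $\lambda$.** This step takes the limit of everything; only injectivity will remain. Let $\Gamma_\lambda=\bigcup_{\beta<\lambda}\Gamma_\beta$ and let $Y_\lambda$ be the completion of $\bigcup_{\beta<\lambda}Y_\beta$. For $x\in X_\lambda$ we have
$$P_\beta x\to x\quad\text{as }\beta\uparrow\lambda, \tag{5}$$
meaning that for every $\varepsilon>0$ there is $\beta_0<\lambda$ with $\|x-P_\beta x\|<\varepsilon$ whenever $\beta_0\le\beta<\lambda$. Indeed finitely many coordinates carry all but $\varepsilon$ of the norm, and finitely many indices lie in a common $\Gamma_{\beta_0}$. So $\bigcup_{\beta<\lambda}B_{X_\beta}$ is dense in $B_{X_\lambda}$.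

The maps $F_\beta$ extend one another, so their union is a non-expansive map on this dense set. Let $F_\lambda$ be its unique continuous extension to $B_{X_\lambda}$, with values in the complete space $Y_\lambda$. It is non-expansive, it extends all $F_\beta$, and $\|F_\lambda(x)\|\le N(x)\le1$ by continuity of both sides.

Let $\beta<\lambda$ and $y^*\in B_{Y_\beta^*}$. For $\beta\le\gamma\le\gamma'<\lambda$, (R3) gives $E_{\beta\gamma'}(y^*)=E_{\gamma\gamma'}(E_{\beta\gamma}(y^*))$, which extends $E_{\beta\gamma}(y^*)$. So the functionals $E_{\beta\gamma}(y^*)$ have a common extension, linear of norm at most $1$, to $\bigcup_{\gamma<\lambda}Y_\gamma$, and $E_{\beta\lambda}(y^*)$ is its unique continuous extension to $Y_\lambda$. Put $E_{\lambda\lambda}=\mathrm{id}$. For (R3) at $\lambda$: if $\beta\le\gamma<\lambda$, then on each $Y_\delta$ with $\gamma\le\delta<\lambda$ the functional $E_{\gamma\lambda}(E_{\beta\gamma}(y^*))$ equals $E_{\gamma\delta}(E_{\beta\gamma}(y^*))=E_{\beta\delta}(y^*)$, and so does $E_{\beta\lambda}(y^*)$; by density they coincide.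

(R1) and (R6) are clear, (R4) and (R5) say nothing new. (R7): $|\Gamma_\lambda|\le\aleph_1\cdot\mathfrak c=\mathfrak c$, the union of the $Y_\beta$ has size at most $\mathfrak c$, and its completion has size at most $\mathfrak c^{\aleph_0}=\mathfrak c$. What remains of (R2) is injectivity of $F_\lambda$.

**Step 2: functionals are remembered along the way.** This step iterates (R4) through arbitrarily many stages.

**Lemma C.** Let $\beta\le\gamma\le\lambda$ and $x\in B_{X_\gamma}$, with either $x\in X_\beta$ or $\|x-P_\beta x\|\le\frac12\psi(x)$. Then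
$$E_{\beta\gamma}(y^*)(F_\gamma x)=y^*(F_\beta P_\beta x)\quad\text{for all }y^*\in B_{Y_\beta^*}. \tag{6}$$

**Proof.** First we check that in both cases
$$\|P_{\delta+1}x-P_\delta x\|\le\psi(P_\delta x)\quad\text{for all }\beta\le\delta<\gamma. \tag{7}$$
If $x\in X_\beta$, the left side is $0$. Otherwise, the vectors $P_{\delta+1}x-P_\delta x$ and $x-P_\delta x$ are restrictions of $x-P_\beta x$ to subsets of the index set, so both have norm at most $\|x-P_\beta x\|\le\frac12\psi(x)$. Since $\psi$ is 1-Lipschitz,
$$\psi(P_\delta x)\ge\psi(x)-\|x-P_\delta x\|\ge\tfrac12\psi(x)\ge\|P_{\delta+1}x-P_\delta x\|.$$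
(The factor $\frac12$ in the hypothesis is there so that the slack at every intermediate stage still covers the tail.)

Now fix $\beta$ and $y^*$. We prove, by induction on $\gamma\in[\beta,\lambda]$, that every $x\in B_{X_\gamma}$ with (7) satisfies (6). For $\gamma=\beta$ both sides of (6) are $y^*(F_\beta x)$.

Let $\gamma=\gamma'+1$ with $\gamma'\ge\beta$. By (7) with $\delta=\gamma'$, where $P_{\gamma}x=x$, we may use (R4) from $\gamma'$ to $\gamma$, with the functional $E_{\beta\gamma'}(y^*)\in B_{Y_{\gamma'}^*}$. With (R3) this gives
$$E_{\beta\gamma}(y^*)(F_\gamma x)=E_{\gamma'\gamma}\big(E_{\beta\gamma'}(y^*)\big)(F_\gamma x)=E_{\beta\gamma'}(y^*)(F_{\gamma'}P_{\gamma'}x).$$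
The vector $P_{\gamma'}x\in B_{X_{\gamma'}}$ satisfies (7) for $\beta\le\delta<\gamma'$, since $P_{\delta+1}P_{\gamma'}x=P_{\delta+1}x$ and $P_\delta P_{\gamma'}x=P_\delta x$ for such $\delta$. Also $P_\beta P_{\gamma'}x=P_\beta x$. So by the induction hypothesis the right side equals $y^*(F_\beta P_\beta x)$.

Let $\gamma>\beta$ be a limit. By (5), applied at $\gamma$, and continuity of $F_\gamma$, we have $F_\gamma x=\lim_{\delta\uparrow\gamma}F_\gamma(P_\delta x)=\lim_{\delta\uparrow\gamma}F_\delta(P_\delta x)$. On $Y_\delta$ the functional $E_{\beta\gamma}(y^*)$ equals $E_{\beta\delta}(y^*)$ for $\beta\le\delta<\gamma$. As before, $P_\delta x$ satisfies (7) for indices below $\delta$. So the induction hypothesis gives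
$$E_{\beta\gamma}(y^*)(F_\gamma x)=\lim_{\delta\uparrow\gamma}E_{\beta\delta}(y^*)(F_\delta P_\delta x)=y^*(F_\beta P_\beta x).\qquad\square$$

**Step 3: $F_\lambda$ is injective.** Let $x\ne x'$ in $B_{X_\lambda}$. We claim that for all sufficiently large $\beta<\lambda$ the vector $x$ satisfies the hypothesis of Lemma C with $\gamma=\lambda$. If $\psi(x)>0$, then by (5) we have $\|x-P_\beta x\|\le\frac12\psi(x)$ for all large $\beta$. If $\psi(x)=0$, then by Lemma B(b) the vector $x$ has at most one nonzero coordinate, so it lies in $X_\beta$ for some $\beta<\lambda$ and for all larger ones. The same holds for $x'$. Moreover $P_\beta x-P_\beta x'\to x-x'\neq0$. So there is $\beta<\lambda$ that works for both vectors and has $P_\beta x\ne P_\beta x'$.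

Since $F_\beta$ is injective, $F_\beta P_\beta x\ne F_\beta P_\beta x'$, and by Hahn–Banach some $y^*\in B_{Y_\beta^*}$ takes different values at these two points. By (6),
$$E_{\beta\lambda}(y^*)(F_\lambda x)=y^*(F_\beta P_\beta x)\ne y^*(F_\beta P_\beta x')=E_{\beta\lambda}(y^*)(F_\lambda x').$$
So $F_\lambda x\ne F_\lambda x'$. The recursion is complete.

Compare this with the quotient map in Section 3: there each functional on a finite stage separated the images of $P_nv$ and $0$ only temporarily. Here one functional, chosen at one stage $\beta$, keeps its two different values up to $\lambda$.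

## 8. Stage $\omega_1$: the bijection, its collapse, and its inverse

Put $\Gamma=\Gamma_{\omega_1}$, $X=X_{\omega_1}=\ell_1(\Gamma)$, $Y=Y_{\omega_1}$ and $F=F_{\omega_1}$.

**Step 1: $F$ is a non-expansive bijection of $B_X$ onto $B_Y$.** By (R2) it is injective and non-expansive. The union $\bigcup_{\alpha<\omega_1}Y_\alpha$ is complete: the terms of a Cauchy sequence lie in countably many $Y_\alpha$, hence in a single one with $\alpha<\omega_1$, and that one is complete. The union is dense in $Y$ by (R6), so $Y=\bigcup_{\alpha<\omega_1}Y_\alpha$. Thus each $y\in B_Y$ lies in some $B_{Y_\alpha}$ with $\alpha<\omega_1$, and by (R5)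
$$y\in B_{Y_\alpha}\subset F_{\alpha+1}(B_{X_{\alpha+1}})\subset F(B_X).$$

**Step 2: property (i), non-isometry, and cardinalities.** Here $Y_0=\mathbb R$ and $S_0=[-1,1]\setminus\{0\}$. For $s\in S_0$ we have $\|e_s\|=1$, and by (4) $F(e_s)=s$. Since $F(0)=0$, $\|F(e_s)\|=|s|$ can be any number in $(0,1]$. For $s\ne s'$ in $S_0$ we have $\|e_s-e_{s'}\|=2$, while $\|F(e_s)-F(e_{s'})\|=|s-s'|$ can be arbitrarily small. This is (i), and it shows that $F$ is not an isometry. By (R7), $|\Gamma|\le\mathfrak c$ and $|Y|\le\mathfrak c$; and $|\Gamma|\ge|S_0|=\mathfrak c$, $|Y|\ge|Y_0|=\mathfrak c$.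

**Step 3: property (ii).** We find points converging to a given $y$ whose preimages stay $2$ apart. Let $y\in B_Y$, say $y\in Y_\alpha$ with $\alpha<\omega_1$. In $Y_{\alpha+1}$ consider
$$y_t=J(y)+(0,0,t),\qquad 0<t\le1 .$$
Then $\|y_t\|=\max(\|y\|,t)\le1$, and $y_t\to y$ as $t\to0$, where $y$ is identified with $J(y)$. All values of $F_{\alpha+1}$ have last coordinate $0$, so $y_t\notin F_{\alpha+1}(B_{X_{\alpha+1}})$, that is, $y_t\in S_{\alpha+1}$. By (4) at stage $\alpha+1$, $F^{-1}(y_t)$ is the unit vector $e_{y_t}$ added for $y_t$. For distinct $t$ these vectors have mutual distance $2$, so $F^{-1}(y_t)$ has no limit as $t\to0$. Hence $F^{-1}$ is discontinuous at $y$.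

This proves Theorem 1, and with Section 2 also Theorems 2 and 3: the unit ball of a Banach space need not be expand-contract plastic. The collapse in (i) is the strongest possible, since $2=\operatorname{diam}B_Z$ is the maximal distance, and pairs at this distance are sent to pairs at arbitrarily small positive distance. $\blacksquare$
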